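# Circle diffeomorphisms with irrational rotation number are $C^k$-distorted for every $k\ge 2$

## 1. Averaging the iterates: the map $h_n$

Throughout, $\mathbb S^1=\mathbb R/\mathbb Z$, $D=d/dx$, $R_\theta(x)=x+\theta$, $e$ is the identity map, $|\cdot|$ is Lebesgue measure, and $\|t\|$ is the distance from the real number $t$ to the nearest integer. Let $f$ be an orientation-preserving $C^k$ diffeomorphism of $\mathbb S^1$ with irrational rotation number, $k\ge 2$. Among its lifts to $\mathbb R$ there is exactly one, $\tilde f$, whose translation number $\alpha=\lim_m \tilde f^m(x)/m$ lies in $(0,1)$. The object of this lecture is the circle map $h_n$ with lift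
$$\tilde h_n=\frac1n\sum_{i=0}^{n-1}\tilde f^{\,i}. \tag{1}$$
It commutes with $x\mapsto x+1$, it is $C^k$, and
$$Dh_n=\frac{S_n}{n},\qquad S_l(x):=\sum_{i=0}^{l-1}Df^i(x)>0, \tag{2}$$
so $h_n$ is itself an orientation-preserving $C^k$ diffeomorphism. Note that $S_l(x)$ is nondecreasing in $l$.

**Example.** If $f=R_\alpha$, then $\tilde h_n(x)=x+\alpha(n-1)/2$, a translation. More generally let $f=\chi^{-1}R_\alpha\chi$ with $\chi$ an orientation-preserving homeomorphism, and write $\tilde\chi^{-1}(z)=z+p(z)$ with $p$ continuous of period $1$. Then $\tilde f^i(x)=\tilde\chi(x)+i\alpha+p(\tilde\chi(x)+i\alpha)$, so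
$$\tilde h_n(x)-\tfrac{\alpha(n-1)}2=\tilde\chi(x)+\frac1n\sum_{i<n}p(\tilde\chi(x)+i\alpha)\longrightarrow\tilde\chi(x)+\int_0^1p$$
uniformly, by equidistribution of irrational rotations. Up to translations, $h_n$ is a smooth approximation of the conjugacy to the rotation, even when that conjugacy is not smooth.

Now conjugate $f^n$ by $h_n$. With $F=h_nf^nh_n^{-1}$ and $y=\tilde h_n(x)$, one lift of $F$ displaces $y$ by $\frac1n\sum_{i<n}(\tilde f^{n+i}x-\tilde f^ix)$. If $n=q_s$ is the denominator of a convergent $p_s/q_s$ of $\alpha$, then after subtracting $p_s$ the terms of this sum turn out to be the signed lengths, all of one sign, of $n$ disjoint arcs. So $F$ moves every point by at most $1/n$. We shall show more: there are integers $B=B_n$ with $B_n/n\to0$ such that, seen through a microscope of magnification $B$, the map $F$ is $C^k$-close to the identity.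

What is this for? We want to show that the powers $f^n$ have length $o(n)$ in *every* reasonable right-invariant way of measuring lengths in the diffeomorphism group. Conjugation changes a length only by a bounded amount, and a diffeomorphism which is close to the identity at scale $1/B$ will be shown to have length $O(B)$. Since $B=o(n)$, this is what we need.

## 2. Maximal pseudometrics, distortion, and the number $L$

**Definition.** Let $G$ be a Polish group, that is, a topological group whose topology is separable and completely metrizable. A pseudometric $d$ on $G$ is *maximal* if it is continuous and right-invariant, and for every continuous right-invariant pseudometric $\rho$ on $G$ there are constants $K,C$ with $\rho\le K\cdot d+C$.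

Any two maximal pseudometrics on $G$ are quasi-isometrically equivalent. The groups considered here admit maximal pseudometrics.

**Example.** On $G=\mathbb R$ the usual metric is maximal: if $\rho$ is continuous and invariant and $M=\sup_{|t|\le1}\rho(t,0)$, then by the triangle inequality $\rho(x,0)\le M\lceil |x|\rceil\le M|x|+M$. The metric $\min(|x-y|,1)$ is not maximal, since it is bounded. On a compact group every continuous pseudometric is bounded, so the zero pseudometric is maximal.

A map $\iota$ between pseudometric spaces is a *quasi-isometric embedding* if $K^{-1}d(x,y)-C\le d(\iota x,\iota y)\le K\,d(x,y)+C$ for some $K\ge1$, $C\ge0$.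

**Definition.** Let $d$ be a maximal pseudometric on $G$. An element $f\in G$ is *distorted* if the inclusion $\langle f\rangle\hookrightarrow G$ is not a quasi-isometric embedding, where $\langle f\rangle$ carries a right-invariant word metric and $G$ carries $d$; otherwise $f$ is *undistorted*. This does not depend on the choice of $d$. Torsion elements are undistorted.

For a right-invariant pseudometric $d$ put $\ell(g)=d(g,e)$.

**Lemma 3.** Let $d$ be a right-invariant pseudometric on a group $G$. Then $\ell(gh)\le\ell(g)+\ell(h)$ and $\ell(g^{-1})=\ell(g)$. The limit $L(g)=\lim_m\ell(g^m)/m$ exists, and $L(g)\le\ell(g)$. Moreover $L(g^n)=nL(g)$ for $n\ge1$, and $L(hgh^{-1})=L(g)$. If $d$ is maximal and $f$ is not torsion, then $f$ is undistorted if and only if $L(f)>0$.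

*Proof.* We have $\ell(gh)=d(gh,e)\le d(gh,h)+d(h,e)=\ell(g)+\ell(h)$, and $d(g^{-1},e)=d(e,g)$. So $m\mapsto\ell(g^m)$ is subadditive, the limit exists and equals $\inf_{m\ge1}\ell(g^m)/m$. The formula for $L(g^n)$ is clear. Since $|\ell(hg^mh^{-1})-\ell(g^m)|\le2\ell(h)$ for all $m$, conjugate elements have the same $L$. For the last claim, the word metric on $\langle f\rangle\cong\mathbb Z$ with generator $f$ is $|m-n|$, while $d(f^m,f^n)=\ell(f^{m-n})\le|m-n|\,\ell(f)$. So only the lower bound $\ell(f^n)\ge n/K-C$ is in question. It forces $L(f)\ge1/K>0$. Conversely, $L(f)>0$ gives $\ell(f^n)\ge nL(f)$ because $L$ is an infimum. $\square$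

For $1\le k<\infty$, $\mathrm{Diff}_+^k(\mathbb S^1)$ is the Polish group of orientation-preserving $C^k$ diffeomorphisms with the $C^k$ topology. The maps $\mathrm{id}+v$ with $\|v\|_{C^k}<\delta$ form a neighborhood basis of $e$. An $f$ in this group is *$C^k$-undistorted* if it is undistorted in it, and *$C^k$-distorted* otherwise.

**Known facts, quoted.**

- (i) A non-torsion $C^1$ circle diffeomorphism is $C^1$-undistorted if and only if it has a hyperbolic periodic point.
- (ii) Let $\mathrm{Diff}_+^{1+AC}(\mathbb S^1)$ be the group of orientation-preserving $C^1$ diffeomorphisms with absolutely continuous first derivative, with the Polish topology of the metric $d(f,g)=\int_{\mathbb S^1}\big|\frac{f''}{f'}-\frac{g''}{g'}\big|+\sup_x|f(x)-g(x)|$. This metric is maximal on the group, and the topology refines the $C^1$ topology and is coarser than the $C^2$ topology. Every aperiodic circle diffeomorphism of class $C^{1+AC}$ is distorted in this group.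

The question, which comes from Michael P. Cohen, "Maximal pseudometrics and distortion of circle diffeomorphisms", arXiv:1901.01607 (2019), is whether for any $k\ge2$ there is a $C^k$-undistorted circle diffeomorphism with irrational rotation number. By (i) there is none for $k=1$: such an $f$ has no periodic point. But the $C^k$ topology is finer, so there are more continuous right-invariant pseudometrics, and it is harder to be distorted. The answer is still no.

**Theorem 1.** Let $2\le k<\infty$, let $f\in\mathrm{Diff}_+^k(\mathbb S^1)$ have irrational rotation number, and let $d$ be any continuous right-invariant pseudometric on $\mathrm{Diff}_+^k(\mathbb S^1)$. Then $d(f^n,e)/n\to0$. In particular $f$ is $C^k$-distorted.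

**Theorem 2.**

- (a) Theorem 1 also holds for $k=\infty$, for every continuous right-invariant pseudometric on $\mathrm{Diff}_+^\infty(\mathbb S^1)$.
- (b) For each integer $k\ge1$, the set of rotation numbers of non-torsion $C^k$-undistorted elements of $\mathrm{Diff}_+^k(\mathbb S^1)$ is exactly $\mathbb Q/\mathbb Z$.
- (c) The rate $o(n)$ is optimal: for any positive sequence $a_n$ with $a_n/n\to0$ there is $f\in\mathrm{Diff}_+^\infty(\mathbb S^1)$ with irrational rotation number such that, for every $k\ge2$ and every maximal $d$ on $\mathrm{Diff}_+^k(\mathbb S^1)$, $\limsup_n d(f^n,e)/a_n=\infty$.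

## 3. Rotations, dilations and translations of the projective line

Let $d$ be a continuous right-invariant pseudometric on $\mathrm{Diff}_+^k(\mathbb S^1)$. The rotations form a compact subgroup, so $\ell$ is bounded on them and $L(R_\alpha)=0$. By conjugation invariance $L(f)=0$ as soon as $f$ is $C^k$-conjugate to a rotation. Here irrationality of the rotation number costs nothing. The difficulty is that a $C^k$ diffeomorphism with irrational rotation number is in general only topologically conjugate to a rotation.

Two further examples use the coordinate $t=\tan\pi x$, which identifies $\mathbb S^1$ with $\mathbb{RP}^1$. In this coordinate rotations are projective maps. Let $H_c$ be the dilation $t\mapsto ct$ for $c>0$ and $U$ the translation $t\mapsto t+1$.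

The dilation $H_2$ fixes $t=0$ with derivative $2$. The formula $(g_1,g_2)\mapsto\sup|\log Dg_1-\log Dg_2|$ defines a continuous pseudometric on $\mathrm{Diff}_+^k$. It is right-invariant because $\log D(g_1\phi)-\log D(g_2\phi)=(\log Dg_1-\log Dg_2)\circ\phi$. The length of $H_2^n$ in it is at least $n\log2$. For a maximal $d$ it is bounded by $Kd+C$, so $H_2$ is $C^k$-undistorted.

The translation $U$ is distorted. Indeed $H_nUH_n^{-1}(t)=n(t/n+1)=t+n$, so $U^n=H_nUH_n^{-1}$. Writing $n=2^mc$ with $c\in[1,2)$ we get $H_n=H_2^mH_c$ and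
$$\ell(U^n)\le 2\ell(H_n)+\ell(U)\le 2m\,\ell(H_2)+2\sup_{1\le c\le2}\ell(H_c)+\ell(U)=O(1+\log n).$$
Keep the cheapness of $H_n$ in mind: a dilation by a factor $B$ costs only $O(1+\log B)$. We shall use it again.

## 4. Standard facts, and the weight calculus

Let $f\in\mathrm{Diff}_+^k$, $k\ge2$ finite, have irrational rotation number, with $\tilde f$ and $\alpha\in(0,1)$ as in Section 1. Let $p_s/q_s$ be the convergents of $\alpha$ and $V=\mathrm{Var}(\log Df)<\infty$. We recall three things.

*Denjoy's theorem.* There is an orientation-preserving homeomorphism $\chi$ with $\chi f=R_\alpha\chi$. With a lift $\tilde\chi$ we have $\tilde\chi\tilde f=\tilde\chi+\alpha$.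

*Denjoy's inequality.* $|\log Df^{q_s}|\le V$, hence also $|\log Df^{-q_s}|\le V$.

*Arithmetic, for $s\ge2$.* We have $\|j\alpha\|\ge\|q_{s-1}\alpha\|$ for $1\le j<q_s$; $\|q_s\alpha\|<\|q_{s-1}\alpha\|$; $|q_s\alpha-p_s|=\|q_s\alpha\|$, and the signs of $q_s\alpha-p_s$ alternate with $s$. Moreover all gaps of the set $\{i\alpha:0\le i<q_s\}$ on the circle are at most $\|q_{s-1}\alpha\|+\|q_s\alpha\|$. To see this, look from the point $i\alpha$ in the direction of the displacement $q_{s-1}\alpha-p_{s-1}$. If $i+q_{s-1}<q_s$, the point $(i+q_{s-1})\alpha$ of the set lies at distance $\|q_{s-1}\alpha\|$ on that side. If not, then $0\le i+q_{s-1}-q_s<q_s$, and by the alternation of signs the corresponding point lies at distance $\|q_{s-1}\alpha\|+\|q_s\alpha\|$ on that side.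

Higher derivatives will be handled by bookkeeping. Give the variable $z_c$ ($c\ge1$) weight $c$, and let $\partial$ be the derivation with $\partial z_c=z_{c+1}$; it raises weight by $1$. If $Q$ is a polynomial, weighted-homogeneous of weight $r$, and $|z_c|\le CT^c$ for all $c$, then every monomial of $Q$ is at most a constant times $T^r$, so $|Q|\le C'T^r$ with $C'=C'(C,Q)$. There are universal weighted-homogeneous polynomials $P_{r,m}$ of weight $r-m$ and $Q_r$ of weight $r$ such that
$$D^r(\psi\circ g)=\sum_{m=1}^r(D^m\psi)\circ g\cdot(Dg)^m\,P_{r,m}(D\log Dg,\dots,D^{r-m}\log Dg), \tag{3}$$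
$$D^r(Dg)=Dg\cdot Q_r(D\log Dg,\dots,D^r\log Dg). \tag{4}$$
For (3), start with $P_{1,1}=1$. Since $D^2g=Dg\cdot D\log Dg$,
$$D\big[(D^m\psi)\circ g\,(Dg)^mP\big]=(D^{m+1}\psi)\circ g\,(Dg)^{m+1}P+(D^m\psi)\circ g\,(Dg)^m\big(m\,D\log Dg\cdot P+DP\big),$$
which gives $P_{r+1,m}=P_{r,m-1}+mz_1P_{r,m}+\partial P_{r,m}$ with $P_{r,0}=P_{r,r+1}=0$, and all terms have weight $r+1-m$. For (4), $Q_0=1$ and $Q_{r+1}=z_1Q_r+\partial Q_r$.

**Example.** $P_{2,1}=z_1$ and $P_{2,2}=1$, so $D^2(\psi\circ g)=(D^2\psi)\circ g\,(Dg)^2+(D\psi)\circ g\,Dg\,D\log Dg$. Also $Q_2=z_1^2+z_2$, so $D^3g=Dg\,\big((D\log Dg)^2+D^2\log Dg\big)$.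

## 5. Conjugating $f$ itself: the first derivative converges, the second resists

We first need to know that $S_l$ is large and that no single term dominates it.

**Lemma 4.** As $l\to\infty$, uniformly in $x$: $S_l(x)\to\infty$, $\;Df^l(x)/S_l(x)\to0$, and $\delta_l:=\sup_x\max_{0\le i<l}Df^i(x)/S_l(x)\to0$.

*Proof.* The denominators $q_1<q_2<\cdots$ are distinct and $Df^{q_j}\ge e^{-V}$, so $S_l(x)\ge e^{-V}\#\{j\ge1:q_j<l\}$. Next, put $y=f^l(x)$. Then $Df^{l-j}(x)=Df^{-j}(y)\,Df^l(x)$, so
$$\frac{S_l(x)}{Df^l(x)}=\sum_{j=1}^lDf^{-j}(y)\ge e^{-V}\#\{j\ge1:q_j\le l\}.$$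
This gives the first two claims. For the third, let $\varepsilon>0$ and pick $i_0$ with $Df^i\le\varepsilon S_i$ for all $i\ge i_0$. For $i_0\le i<l$ we get $Df^i\le\varepsilon S_i\le\varepsilon S_l$. The finitely many functions $Df^i$ with $i<i_0$ are bounded, hence at most $\varepsilon S_l$ for $l$ large. $\square$

The natural first attempt is this. Suppose we could find $h_n$ with $h_nfh_n^{-1}\to R_\alpha$ in $C^k$. Then $h_nf^mh_n^{-1}\to R_{m\alpha}$ for each $m$, so
$$mL(f)=L(h_nf^mh_n^{-1})\le\ell(h_nf^mh_n^{-1})\to\ell(R_{m\alpha})\le\sup_\theta\ell(R_\theta),$$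
and letting $m\to\infty$ gives $L(f)=0$. Take $h_n$ from (1) and $\hat f=h_nfh_n^{-1}$. Since $S_n(fx)Df(x)=\sum_{i<n}Df^{i+1}(x)=S_n(x)+Df^n(x)-1$,
$$D\hat f\circ h_n=\frac{(Dh_n\circ f)\,Df}{Dh_n}=1+\frac{Df^n-1}{S_n},$$
which tends to $1$ uniformly by Lemma 4. So the attempt works for one derivative. Now differentiate the logarithm once more and divide by $Dh_n=S_n/n$:
$$(D\log D\hat f)\circ h_n=\frac n{S_n}\left(\frac{D(S_n+Df^n)}{S_n+Df^n-1}-\frac{DS_n}{S_n}\right).$$
The bound we shall be able to prove (Lemma 8) is $|D\log Df^i|\le\eta_nS_n$ for $0\le i\le n$, with $\eta_n\to0$. It gives $|DS_n|\le\eta_nS_n^2$ and $|D(Df^n)|\le\eta_nS_nDf^n$. Since $S_n\to\infty$ and $Df^n/S_n\to0$, for large $n$ the parenthesis is $O(\eta_nS_n)$. The resulting bound on the second derivative is $O(\eta_nn)$, that is, $o(n)$ and not $o(1)$. The convergence $\eta_n\to0$ will come from a compactness argument without a rate, so the factor $n$ cannot be absorbed. Here the attempt stops.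

The way past this point is to accept the size $o(n)$. A second derivative of size $o(n)$ is harmless at a scale $1/B$ provided that $\eta_nn\ll B$, and this is compatible with $B=o(n)$. At that scale, however, the map should also move points by much less than $1/B$. The conjugate of $f$ does not do that, but the conjugate of $f^{q_s}$ with $n=q_s$ does, since its displacement is at most $1/n$. And since $L(f)=L(f^n)/n$, a bound $\ell(h_nf^nh_n^{-1})=O(B)$ is good enough. So there are two tasks: the estimate for $F=h_nf^nh_n^{-1}$ (Sections 6–8), and the length bound $O(B)$ (Section 9).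

## 6. Dynamical arcs and weighted equidistribution

For $s\ge2$ let $J_s(x)$ be the half-open arc from $x$ (included) to $f^{q_{s-1}}(x)$ (excluded) which $\chi$ maps to the rotation arc from $\chi(x)$ of length $\|q_{s-1}\alpha\|$. Its direction is the sign of $q_{s-1}\alpha-p_{s-1}$, so it depends only on the parity of $s$. These arcs let us compare a small arc with its images, with distortion bounded by $V$.

**Lemma 5.** Let $s\ge2$.

- (i) $f^iJ_s(x)=J_s(f^ix)$, and these arcs are pairwise disjoint for $0\le i<q_s$.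
- (ii) For $0\le i\le q_s$ and $y,z\in J_s(x)$: $|\log Df^i(y)-\log Df^i(z)|\le V$.
- (iii) The closures of $J_s(f^ix)$ and $J_s(f^{i-q_{s-1}}x)$, $0\le i<q_s$, cover $\mathbb S^1$.
- (iv) $\sum_{i<q_s}|f^iJ_s(x)|\ge(1+e^V)^{-1}$.
- (v) $\sup_x|J_s(x)|\to0$ as $s\to\infty$.

*Proof.* (i) Under $\chi$ these are equally oriented half-open arcs of length $\|q_{s-1}\alpha\|$ whose starting points are at mutual distance $\|(i-i')\alpha\|\ge\|q_{s-1}\alpha\|$. (ii) The difference is at most $\sum_{j<i}|\log Df(f^jy)-\log Df(f^jz)|$. The $j$-th term compares two points of the arc $f^jJ_s(x)$, and the arcs with $j<q_s$ are disjoint, so the sum is at most $V$. (iii) For each $i$ the two arcs together correspond to the rotation arc of radius $\|q_{s-1}\alpha\|$ about $\chi(f^ix)$. The gaps between these centers are at most $\|q_{s-1}\alpha\|+\|q_s\alpha\|<2\|q_{s-1}\alpha\|$. (iv) By Denjoy's inequality for $f^{-q_{s-1}}$, $|J_s(f^{i-q_{s-1}}x)|=|f^{-q_{s-1}}J_s(f^ix)|\le e^V|J_s(f^ix)|$. By (iii), $1\le(1+e^V)\sum_{i<q_s}|J_s(f^ix)|$. (v) $\|q_{s-1}\alpha\|\to0$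 and $\chi^{-1}$ is uniformly continuous. $\square$

The next lemma will identify the limit measures in Lemma 7.

**Lemma 6 (Herman, Katok).** Lebesgue measure is ergodic for $f$: every invariant Borel set is null or co-null. Consequently a bounded Borel function $\rho$ with $\rho\circ f^{-1}=\rho$ a.e. is a.e. constant.

*Proof.* Let $A$ be Borel, $fA=A$, $|A|>0$, and let $z$ be a density point of $A$. Put $J=J_s(z)$ and $J^-=J_s(f^{-q_{s-1}}z)$, two arcs with endpoint $z$, on opposite sides. Let $I\in\{J,J^-\}$ and $0\le i<q_s$. By Lemma 5(ii), $Df^i\le e^V|f^iI|/|I|$ on $I$, so by invariance of $A$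
$$|f^iI\setminus A|=|f^i(I\setminus A)|=\int_{I\setminus A}Df^i\,dx\le e^V|f^iI|\,\frac{|I\setminus A|}{|I|}.$$
By Lemma 5(i), applied at $z$ and at $f^{-q_{s-1}}z$, $\sum_{i<q_s}|f^iI|\le1$ for each $I$. Summing over $i$ and $I$ and using Lemma 5(iii),
$$|\mathbb S^1\setminus A|\le2e^V\max_I\frac{|I\setminus A|}{|I|}.$$
The arcs $I$ have endpoint $z$ and shrink to $z$. Since $|I\setminus A|\le|(z-|I|,z+|I|)\setminus A|$, the right side tends to $0$ as $s\to\infty$. So $A$ is co-null.

If only $|fA\,\triangle\,A|=0$, then, as $f$ preserves null sets, every $f^nA$ agrees with $A$ up to a null set. Hence so does $A^*=\bigcap_N\bigcup_{n\ge N}f^nA$, which satisfies $fA^*=A^*$. So $A$ is null or co-null. Applying this to the sets $\{\rho>c\}$, $c\in\mathbb Q$, gives the last claim. $\square$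

Next comes the source of the decay $\eta_n\to0$: orbit sums weighted by $Df^i$ equidistribute with respect to Lebesgue measure, uniformly in the starting point.

**Lemma 7.** If $\varphi$ is continuous and $\int\varphi\,dx=0$, then $\displaystyle\sup_x\Big|\sum_{i<l}\varphi(f^ix)Df^i(x)\Big|\Big/S_l(x)\to0$ as $l\to\infty$.

*Proof.* **Step 1: a limit measure.** This step turns a failure of the lemma into a measure with an invariance property. Let $\nu_{l,x}=S_l(x)^{-1}\sum_{i<l}Df^i(x)\,\delta_{f^ix}$, a probability measure. If the lemma fails, there are $\varepsilon>0$, $l_m\to\infty$ and $x_m$ with $|\int\varphi\,d\nu_{l_m,x_m}|\ge\varepsilon$, and after passing to a subsequence $\nu_{l_m,x_m}\to\nu$ weakly-$*$. For continuous $\psi$, since $Df(f^ix)Df^i(x)=Df^{i+1}(x)$,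
$$\int\psi\circ f\,Df\,d\nu_{l,x}=\int\psi\,d\nu_{l,x}+\frac{\psi(f^lx)Df^l(x)-\psi(x)}{S_l(x)}.$$
By Lemma 4 the last term tends to $0$ uniformly, so $\int\psi\circ f\,Df\,d\nu=\int\psi\,d\nu$ for continuous $\psi$. Both sides are integrals of $\psi$ against finite measures, so the identity holds for bounded Borel $\psi$. Iterating, $\int\psi\circ f^i\,Df^i\,d\nu=\int\psi\,d\nu$. With $\psi=1_{f^iA}$,
$$\nu(f^iA)=\int_ADf^i\,d\nu\qquad(A\text{ Borel},\ i\ge0). \tag{5}$$

**Step 2: $\nu$ is bounded by a multiple of Lebesgue measure on the arcs $J_s(x)$.** Write $J=J_s(x)$. By Lemma 5(ii), $Df^i\ge e^{-V}|f^iJ|/|J|$ on $J$ for $0\le i<q_s$. So (5) gives $\nu(f^iJ)\ge e^{-V}\frac{|f^iJ|}{|J|}\nu(J)$. Sum over $i<q_s$, using disjointness and Lemma 5(iv):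
$$1\ge e^{-V}(1+e^V)^{-1}\frac{\nu(J)}{|J|},\qquad\text{that is,}\quad\nu(J_s(x))\le C_0|J_s(x)|,\quad C_0=e^V(1+e^V).$$

**Step 3: the same bound on all arcs.** This step gives $\nu$ a bounded density. Let $I$ be a closed arc with $|I|<1$, and let $s$ run through large integers of one parity, so that all $J_s(\cdot)$ have the same direction. Let $a$ be the endpoint of $I$ from which this direction enters $I$. The arcs $J_s(a),J_s(f^{q_{s-1}}a),J_s(f^{2q_{s-1}}a),\dots$ follow each other without gaps, and each has rotation length $\|q_{s-1}\alpha\|$, so finitely many, laid one after the other from $a$, cover $I$. Take the minimal number. Then all but the last are contained in $I$ and do not overlap, so the total length is at most $|I|+\sup_x|J_s(x)|$. By Lemma 5(v) this is less than $1$ for $s$ large, and then the arcs are disjoint. By Step 2, $\nu(I)\le C_0(|I|+\sup_x|J_s(x)|)$. Let $s\to\infty$: $\nu(I)\le C_0|I|$. Hence $\nu=\rho\,dx$ with $0\le\rho\le C_0$.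

**Step 4: $\nu$ is Lebesgue measure.** This step produces the contradiction. For continuous $\psi$, the invariance and the substitution $y=f(x)$ give
$$\int\psi\,\rho\,dx=\int\psi\circ f\,Df\,\rho\,dx=\int\psi\,(\rho\circ f^{-1})\,dy,$$
so $\rho\circ f^{-1}=\rho$ a.e. By Lemma 6, $\rho$ is a.e. constant, and as $\nu$ is a probability measure $\rho=1$. Then $\int\varphi\,d\nu=\int\varphi\,dx=0$, while $|\int\varphi\,d\nu|\ge\varepsilon$. $\square$

## 7. Derivatives of $\log Df^i$ are small compared with powers of $S_l$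

**Lemma 8.** There are $\eta_l\to0$ with $|D^r\log Df^i(x)|\le(\eta_lS_l(x))^r$ for all $x$, $0\le i\le l$, $1\le r\le k-1$.

*Proof.* Put $\varepsilon_{r,l}=\sup_x\max_{0\le i\le l}|D^r\log Df^i(x)|/S_l(x)^r$. We show $\varepsilon_{r,l}\to0$ as $l\to\infty$ by induction on $r$, and then set $\eta_l=\max_{1\le r\le k-1}\varepsilon_{r,l}^{1/r}$.

**Step 1: $r=1$.** This is where Lemma 7 enters. Differentiating $\log Df^i=\sum_{j<i}\log Df\circ f^j$ gives $D\log Df^i=\sum_{j<i}\varphi(f^j)\,Df^j$ with $\varphi=D\log Df$. This $\varphi$ is continuous, because $k\ge2$, and has zero mean, being the derivative of a periodic function. By Lemma 7, $|D\log Df^i|\le e_iS_i$ with $e_i\to0$. Given $\varepsilon>0$ there is $i_0$ such that for $i_0\le i\le l$ this is at most $\varepsilon S_i\le\varepsilon S_l$. The finitely many functions with $i<i_0$ are bounded, so at most $\varepsilon S_l$ for $l$ large, by Lemma 4.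

**Step 2: from orders below $r$ to order $r$, $2\le r\le k-1$.** Here no cancellation is needed; the smallness of $\delta_l$ from Lemma 4 and of the lower orders suffices. Let $\psi=\log Df\in C^{k-1}$ and $\varepsilon_l=\max_{c<r}\varepsilon_{c,l}^{1/c}\to0$, so that $|D^c\log Df^j|\le(\varepsilon_lS_l)^c$ for $c<r$ and $j\le l$. Apply (3) to $\psi\circ f^j$, $j<l$. For $m\ge1$ the polynomial $P_{r,m}$ involves only $D^c\log Df^j$ with $c\le r-1$ and has weight $r-m$, so it is at most $C(\varepsilon_lS_l)^{r-m}$. Also $\sum_{j<l}(Df^j)^m\le(\delta_lS_l)^{m-1}S_l$. Hence for $i\le l$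
$$|D^r\log Df^i|\le C\sum_{m=1}^r\Big(\sum_{j<l}(Df^j)^m\Big)(\varepsilon_lS_l)^{r-m}\le C\,S_l^r\sum_{m=1}^r\delta_l^{m-1}\varepsilon_l^{r-m},$$
with $0^0=1$. In each term the exponents add up to $(m-1)+(r-m)=r-1\ge1$, so the last sum tends to $0$. $\square$

## 8. The conjugate of $f^{q_s}$ at scale $1/B$

**Proposition 9.** For $n=q_s$, $s\ge2$, let $h=h_n$ be given by (1) and $F=hf^nh^{-1}$. There are integers $B_n\to\infty$ with $B_n/n\to0$ and numbers $\delta_n'\to0$ (along $n=q_s$) such that $F$ has a lift $\mathrm{id}+u$ with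
$$|D^ru|\le\delta_n'\,B_n^{\,r-1},\qquad0\le r\le k. \tag{6}$$

*Proof.* Constants $C$ do not depend on $n$ or $x$, and may change from line to line.

**Step 1: displacement.** This step shows $|u|\le1/n$. Use the lift $\tilde h(\tilde f^n-p_s)\tilde h^{-1}$ of $F$. At $y=\tilde h(x)$,
$$u(y)=\frac1n\sum_{i<n}\big(\tilde f^{n+i}x-p_s-\tilde f^ix\big).$$
Applying $\tilde\chi$ to the two points $\tilde f^{n+i}x-p_s$ and $\tilde f^ix$ gives values that differ by $n\alpha-p_s=q_s\alpha-p_s$. So all terms have the same sign, and their absolute values are the lengths of arcs starting at $f^ix$ that correspond to equally oriented rotation arcs of length $\|q_s\alpha\|$. The starting points of these rotation arcs are at mutual distance $\|(i-i')\alpha\|\ge\|q_{s-1}\alpha\|>\|q_s\alpha\|$, so the arcs are disjoint. The sum of their lengths is at most $1$, hence $|u|\le1/n$.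

**Step 2: derivatives of $\log Dh$.** By (4) and Lemma 8, for $1\le r\le k-1$,
$$|D^rS_n|\le\sum_{i<n}Df^i\,|Q_r(D\log Df^i,\dots,D^r\log Df^i)|\le C\,S_n(\eta_nS_n)^r.$$
Put $\zeta_c=D^cS_n/S_n$, so $|\zeta_c|\le C(\eta_nS_n)^c$. We have $D\log S_n=\zeta_1$ and $D\zeta_c=\zeta_{c+1}-\zeta_c\zeta_1$, and both terms on the right have weight $c+1$. By induction $D^r\log S_n$ is a universal weighted-homogeneous polynomial of weight $r$ in $\zeta_1,\dots,\zeta_r$. As $\log Dh=\log S_n-\log n$,
$$|D^r\log Dh|\le C(\eta_nS_n)^r,\qquad1\le r\le k-1. \tag{7}$$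

**Step 3: derivatives of $G:=\log DF\circ h$ in the variable $x$.** Differentiating $Fh=hf^n$ gives
$$G=\log Dh\circ f^n+\log Df^n-\log Dh.$$
The second and third terms are controlled by Lemma 8 (with $i=l=n$) and by (7). The first needs a comparison of $S_n$ at $f^nx$ and at $x$, and here $n=q_s$ is used again through Denjoy's inequality:
$$S_n(f^nx)\,Df^n(x)=\sum_{i<n}Df^{n+i}(x)=\sum_{i<n}Df^n(f^ix)\,Df^i(x)\le e^VS_n(x). \tag{8}$$
By (3), (7), Lemma 8 and (8), for $1\le r\le k-1$,
$$|D^r(\log Dh\circ f^n)(x)|\le C\sum_{m=1}^r\big(\eta_nS_n(f^nx)\,Df^n(x)\big)^m(\eta_nS_n(x))^{r-m}\le C(\eta_nS_n(x))^r.$$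
Altogether $|D^rG|\le C(\eta_nS_n)^r$ for $1\le r\le k-1$.

**Step 4: derivatives of $\log DF$ in the variable $y=h(x)$.** This step is the reason for choosing $h$ as an average. For $r\ge1$,
$$(D^r\log DF)\circ h=(Dh)^{-r}\sum_{m=1}^rD^mG\cdot\tilde P_{r,m}(D\log Dh,\dots,D^{r-m}\log Dh), \tag{9}$$
with $\tilde P_{r,m}$ universal and weighted-homogeneous of weight $r-m$. For $r=1$ this reads $(D\log DF)\circ h=(Dh)^{-1}DG$. To pass from $r$ to $r+1$ apply $(Dh)^{-1}D$ and use
$$(Dh)^{-1}D\big[(Dh)^{-r}D^mG\,\tilde P\big]=(Dh)^{-r-1}\big[D^{m+1}G\,\tilde P+D^mG\,(D\tilde P-r\,D\log Dh\cdot\tilde P)\big].$$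
Insert the bounds of Steps 2 and 3 in (9). Since $Dh=S_n/n$, the factor $S_n$ cancels:
$$|D^r\log DF|\le C(\eta_nS_n/Dh)^r\le(C_2\,\eta_nn)^r,\qquad1\le r\le k-1. \tag{10}$$
The bound no longer depends on the point.

**Step 5: choice of $B_n$.** We want $\eta_nn\ll B_n\ll n$. Put $B=B_n=\lceil n(\sqrt{\eta_n}+n^{-1/2})\rceil$. Then $B_n\ge\sqrt n\to\infty$ and $B_n/n\to0$. With $\tau_n:=C_2\eta_nn/B_n\le C_2\sqrt{\eta_n}\to0$, (10) becomes $|D^r\log DF|\le(\tau_nB)^r$ for $1\le r\le k-1$. With $\sigma_n:=B_n/n\to0$, Step 1 becomes $|u|\le\sigma_n/B$, which is (6) for $r=0$.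

**Step 6: the first derivative of $u$.** We interpolate between small displacement and slowly varying derivative. Let $a=\log DF(y_0)$. On $[y_0,y_0+\frac1B]$ we have $|\log DF-a|\le\tau_nB\cdot\frac1B=\tau_n$. So $u(y_0+\frac1B)-u(y_0)=\int(DF-1)$ lies in $\frac1B[e^{a-\tau_n}-1,\,e^{a+\tau_n}-1]$. It also lies in $\frac1B[-2\sigma_n,2\sigma_n]$. Hence $e^{a-\tau_n}-1\le2\sigma_n$ and $e^{a+\tau_n}-1\ge-2\sigma_n$, that is,
$$e^{-\tau_n}(1-2\sigma_n)\le DF(y_0)\le e^{\tau_n}(1+2\sigma_n).$$
So $\sup|Du|\to0$.

**Step 7: higher derivatives.** For $2\le r\le k$, (4) gives $D^ru=D^{r-1}(DF)=DF\cdot Q_{r-1}(D\log DF,\dots,D^{r-1}\log DF)$. Hence $|D^ru|\le C(\tau_nB)^{r-1}=C\tau_n^{r-1}B^{r-1}$, and $\tau_n^{r-1}\to0$. Taking $\delta_n'$ to be the largest of the constants found in Steps 5–7 proves (6). $\square$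

## 9. From closeness at scale $1/B$ to length $O(B)$

Let $d$ be a continuous right-invariant pseudometric on $\mathrm{Diff}_+^k(\mathbb S^1)$, $k\ge2$ finite, and $\ell=d(\cdot,e)$. The first lemma says that diffeomorphisms with bounded derivatives have bounded length; the set in question is far from compact in the $C^k$ topology.

**Lemma 10.** For each $W\ge0$, $\ell$ is bounded on $\mathfrak B_W=\{g:e^{-W}\le Dg\le e^W,\ |D^rg|\le W\ (2\le r\le k)\}$. It is also bounded on compact subsets of $\mathrm{Diff}_+^k$, for example on the rotations and on compact subsets of $\mathrm{PSL}_2(\mathbb R)$ acting on $\mathbb{RP}^1\cong\mathbb S^1$.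

*Proof.* The second claim is continuity of $\ell$. For the first, write $g=R_\theta g^0$ with $g^0(0)=0$, use the lift of $g^0$ fixing $0$, and put $g_t=(1-t)\,\mathrm{id}+tg^0$, $0\le t\le1$. Then $Dg_t\in[e^{-W},e^W]$ and $|D^rg_t|\le W$ for $2\le r\le k$. Moreover
$$g_tg_s^{-1}=\mathrm{id}+(t-s)\,(g^0-\mathrm{id})\circ g_s^{-1}.$$
Starting from $D(g_s^{-1})=1/(Dg_s\circ g_s^{-1})$, one sees inductively that the derivatives of $g_s^{-1}$ of orders $1,\dots,k$ are polynomials in the $D^jg_s\circ g_s^{-1}$, $j\le k$, divided by powers of $Dg_s\circ g_s^{-1}\ge e^{-W}$. So they are bounded in terms of $W,k$. Also $|g^0-\mathrm{id}|\le1$, since $g^0$ fixes the integers. By the chain rule $(g^0-\mathrm{id})\circ g_s^{-1}$ has $C^k$ norm at most some $C(W,k)$. Choose $\delta>0$ such that $\ell<1$ on the diffeomorphisms $\mathrm{id}+v$ with $\|v\|_{C^k}<\delta$, and an integer $N>C(W,k)/\delta$. Then $\ell(g^0)\le\sum_{i<N}\ell(g_{(i+1)/N}\,g_{i/N}^{-1})\le N$, and $\ell(g)\le N+\sup_\theta\ell(R_\theta)$. $\square$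

Now let $F=\mathrm{id}+u$ with $|D^ru|\le\delta_0B^{r-1}$, $0\le r\le k$, and $\delta_0\le\frac12$. How long is $F$? The same straight-line isotopy, $F_t=\mathrm{id}+tu$, is the first thing to try. With $\sigma=F_s^{-1}$ the increments are $F_tF_s^{-1}=\mathrm{id}+(t-s)\,u\circ\sigma$. Since $|Du|\le\frac12$, $D\sigma$ is bounded, and $D^2\sigma=-(D^2F_s\circ\sigma)(D\sigma)^3$ is $O(B)$. So $D^2(u\circ\sigma)=(D^2u\circ\sigma)(D\sigma)^2+(Du\circ\sigma)D^2\sigma=O(B)$. For $k=2$ about $B$ steps suffice, and $\ell(F)=O(B)$ as wanted. For $k\ge3$ the bound for the $k$-th derivative is of size $B^{k-1}$, and the argument gives only $\ell(F)=O(B^{k-1})$. This is useless, because all we know about $B=B_n$ is $B_n=o(n)$.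

A better idea is to cut $F$ into $B$ pieces, each supported on an arc of length about $1/B$, and to enlarge each piece to unit size with a dilation of factor $B$. An enlarged piece has bounded length by Lemma 10, but going to the dilated picture and back for each piece separately costs $O(1+\log B)$ each time, as in Section 3. The total is $O(B\log B)$, and again we do not know that $B_n\log B_n=o(n)$. The remedy is to stay in the dilated picture while moving from one piece to the next. The rotation by $1/B$, conjugated by the dilation, is a projective map with *bounded* matrix entries. So the dilation is paid for only twice.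

**Proposition 11 (sweeping).** There are $\delta_0>0$ depending only on $k$, and $K$ depending only on $k,d$, such that if $B\ge16$ is an integer and $F=\mathrm{id}+u\in\mathrm{Diff}_+^k(\mathbb S^1)$ satisfies $|D^ru|\le\delta_0B^{r-1}$ for $0\le r\le k$, then $\ell(F)\le KB$.

*Proof.* **Step 1: cutting $F$ into $B$ pieces.** Fix $\theta\in C_c^\infty((-1,1))$ with $\theta\ge0$ and $\sum_{j\in\mathbb Z}\theta(\cdot-j)=1$. On $\mathbb S^1$ put, for $0\le j<B$,
$$\theta_j(x)=\sum_{m\in\mathbb Z}\theta\big(B(x+m)-j\big),\qquad\Theta_j=\sum_{0\le i<j}\theta_i\quad(0\le j\le B).$$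
Then $\Theta_0=0$, $\Theta_B=1$, $0\le\Theta_j\le1$. At most two of the functions $\theta(B\,\cdot-i)$, $i\in\mathbb Z$, are nonzero at any point, so $|D^r\Theta_j|\le CB^r$. Let $F_j=\mathrm{id}+\Theta_ju$. By Leibniz,
$$|D^r(\Theta_ju)|\le\sum_{p=0}^r\binom rp|D^p\Theta_j|\,|D^{r-p}u|\le C_3\delta_0B^{r-1},\qquad0\le r\le k,$$
with $C_3$ depending only on $k$ and $\theta$. Choose $\delta_0$ with $C_3\delta_0\le\frac12$. Then $|D(\Theta_ju)|\le\frac12$, so $F_j\in\mathrm{Diff}_+^k$. Also $F_0=\mathrm{id}$, $F_B=F$, and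
$$F=G_{B-1}\cdots G_1G_0,\qquad G_j=F_{j+1}F_j^{-1}=\mathrm{id}+(\theta_ju)\circ F_j^{-1}.$$

**Step 2: the pieces are bounded in the coordinate $y=Bx$.** In this coordinate $F_j$ becomes $\mathrm{id}+v_j$ with $v_j(y)=B(\Theta_ju)(y/B)$, so $|D^rv_j|\le B\cdot B^{-r}\cdot\frac12B^{r-1}=\frac12$ for $0\le r\le k$. Hence, in the coordinate $y$, $G_j=F_{j+1}F_j^{-1}$ has derivative in $[\frac{1/2}{3/2},\frac{3/2}{1/2}]=[\frac13,3]$, and its derivatives of orders $2,\dots,k$ are bounded by a constant depending only on $k$. Moreover $G_j$ is supported in $F_j(\operatorname{supp}\theta_j)$. Since $\operatorname{supp}\theta_j\subset[\frac{j-1}B,\frac{j+1}B]$ and $F_j$ moves points by at most $\frac1{2B}$, this set lies in $[\frac{j-2}B,\frac{j+2}B]$. Write $G_j=R_{j/B}\,\hat G_j\,R_{-j/B}$ with $\hat G_j$ supported in $[-\frac2B,\frac2B]$.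

**Step 3: dilating the pieces.** We show that the dilated pieces lie in a fixed set $\mathfrak B_W$. In the coordinate $t=\tan\pi x$ put $H=H_B$, that is $t\mapsto Bt$, and $\Gamma_j=H\hat G_jH^{-1}$. Then $\Gamma_j$ is supported in $|t|\le B\tan(2\pi/B)$. As $B\mapsto B\tan(2\pi/B)$ is decreasing for $B\ge16$, this bound is at most $16\tan(\pi/8)<7$. On this set, in the coordinate $t$,
$$\Gamma_j=A^{-1}\hat g_jA,\qquad\hat g_j(y)=B\,\hat G_j(y/B),\qquad A(t)=\frac B\pi\arctan\frac tB,\qquad A^{-1}(y)=B\tan\frac{\pi y}B,$$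
because $H^{-1}$ sends $t$ to $t/B$, whose $x$-coordinate is $\frac1\pi\arctan\frac tB$. Here $A$ maps $\{|t|\le B\tan(2\pi/B)\}$ onto $[-2,2]$, and $\hat g_j$ preserves $[-2,2]$, with derivative bounds from Step 2. Next,
$$D^rA(t)=\frac{B^{1-r}}\pi\arctan^{(r)}\Big(\frac tB\Big),\ \Big|\frac tB\Big|\le\frac7{16};\qquad D^rA^{-1}(y)=\pi^rB^{1-r}\tan^{(r)}\Big(\frac{\pi y}B\Big),\ \Big|\frac{\pi y}B\Big|\le\frac\pi8.$$
So the derivatives of $A$ and $A^{-1}$ of orders $1,\dots,k$ are bounded there uniformly in $B\ge16$, and the first derivatives are bounded below by positive constants. Hence $\Gamma_j$ has, in the coordinate $t$, derivatives of orders $1,\dots,k$ bounded and first derivative bounded below, uniformly in $j$ and $B$. On $|t|\le7$ the change of coordinate $t\leftrightarrow x$ is one fixed smooth diffeomorphism, so the same holds in the coordinate $x$. Outside the support $\Gamma_j$ is the identity. So all $\Gamma_j$ lie in $\mathfrak B_W$ for some $W=W(k)$, and Lemma 10 gives $\ell(\Gamma_j)\le K_1$.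

**Step 4: moving from one piece to the next.** Put $M=HR_{-1/B}H^{-1}$ and $a=\pi/B$. By the addition formula for the tangent, $R_{-1/B}$ is $t\mapsto\frac{t\cos a-\sin a}{t\sin a+\cos a}$. Conjugating by $t\mapsto Bt$, $M$ is the projective map with matrix
$$\begin{pmatrix}\cos a&-B\sin a\\B^{-1}\sin a&\cos a\end{pmatrix}\in SL_2(\mathbb R),$$
whose entries are bounded by $\pi$ since $B\sin(\pi/B)\le\pi$. Such matrices form a compact set, so by Lemma 10 $\ell(M)\le K_2$ independently of $B$. Also $H=H_2^mH_c$ with $c\in[1,2)$ and $2^mc=B$, so $\ell(H)\le K_3(1+\log B)$.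

**Step 5: assembling.** We have $G_j=R_{j/B}H^{-1}\,\Gamma_j\,HR_{-j/B}$. In $G_jG_{j-1}$ the middle factor is $HR_{-j/B}R_{(j-1)/B}H^{-1}=M$. Therefore
$$F=R_{(B-1)/B}\,H^{-1}\,\Gamma_{B-1}\,M\,\Gamma_{B-2}\,M\cdots M\,\Gamma_0\,H,$$
and
$$\ell(F)\le\sup_\theta\ell(R_\theta)+2K_3(1+\log B)+BK_1+(B-1)K_2\le KB.\qquad\square$$

## 10. Proof of Theorem 1

Let $n=q_s$ and $F=h_nf^nh_n^{-1}$. By Proposition 9, for $s$ large we have $\delta_n'\le\delta_0$ and $B_n\ge16$, so Proposition 11 gives $\ell(F)\le KB_n$. By Lemma 3,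
$$L(f)=\frac{L(f^n)}n=\frac{L(h_nf^nh_n^{-1})}n\le\frac{\ell(F)}n\le\frac{KB_n}n\longrightarrow0\qquad(n=q_s,\ s\to\infty).$$
So $L(f)=0$, that is, $d(f^n,e)/n\to0$ along all $n$. An $f$ with irrational rotation number is not torsion. Taking $d$ maximal, Lemma 3 shows that $f$ is $C^k$-distorted. So no circle diffeomorphism with irrational rotation number is $C^k$-undistorted, for any integer $k\ge2$. $\blacksquare$

## 11. Smooth diffeomorphisms, and which rotation numbers occur

**Proof of Theorem 2(a).** Let $d$ be a continuous right-invariant pseudometric on $\mathrm{Diff}_+^\infty(\mathbb S^1)$ and $f$ smooth with irrational rotation number. The $C^\infty$ topology is generated by the $C^k$ norms, so there are a finite $k\ge2$ and $\delta>0$ with $\ell<1$ on the smooth diffeomorphisms $\mathrm{id}+v$ with $\|v\|_{C^k}<\delta$. This is all that Lemma 10 uses about $\ell$ near the identity. All maps constructed above, namely $h_n$, $F$, $F_j$, $G_j$, $\Gamma_j$, $M$, $H_c$, and $g_t$ in Lemma 10 for smooth $g$, are smooth. The rotations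 and compact subsets of $\mathrm{PSL}_2(\mathbb R)$ are compact in $\mathrm{Diff}_+^\infty$. So the proof of Theorem 1 applies verbatim with this $k$. $\square$

**Proof of Theorem 2(b).** Irrational rotation numbers are excluded by Theorem 1 if $k\ge2$, and by fact (i) if $k=1$, as there are no periodic points. Conversely, given $p/q$, let $g$ be a smooth diffeomorphism with a hyperbolic fixed point at $0$, for instance $g(x)=x+\varepsilon\sin2\pi x$ with $\varepsilon>0$ small. Let $\tilde g$ be the lift fixing $0$ and $\hat g(x)=\tilde g(qx)/q$. Then $\hat g(x+\frac1q)=\hat g(x)+\frac1q$, so $\hat g$ commutes with $R_{1/q}$. Let $f=R_{p/q}\hat g$. The $q$-th iterate of the lift $\hat g+p/q$ sends $0$ to $p$, so $f$ has rotation number $p/q$. Moreover $f^q=\hat g^q$ fixes $0$ with derivative $Dg(0)^q\ne1$. So $f$ has a hyperbolic periodic point, it is not torsion, and by (i) it is $C^1$-undistorted. A maximal pseudometric $d_1$ of $\mathrm{Diff}_+^1$ restricts to a continuous right-invariant pseudometric on $\mathrm{Diff}_+^k$, hence $d_1\le Kd+C$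 for $d$ maximal on $\mathrm{Diff}_+^k$. So $\lim_nd(f^n,e)/n\ge\frac1K\lim_nd_1(f^n,e)/n>0$, and $f$ is $C^k$-undistorted. $\square$

## 12. No rate better than $o(n)$

We prove Theorem 2(c). The lower bounds on length come from the variation $v(g)=\mathrm{Var}(\log Dg)=\int|g''/g'|$. On $\mathrm{Diff}_+^k$, $k\ge2$, the formula $(g_1,g_2)\mapsto\int\big|\frac{g_1''}{g_1'}-\frac{g_2''}{g_2'}\big|$ defines a continuous pseudometric. It is right-invariant, because $\frac{(g\phi)''}{(g\phi)'}=\big(\frac{g''}{g'}\circ\phi\big)\phi'+\frac{\phi''}{\phi'}$: in the difference the last term cancels, and the factor $\phi'$ is absorbed by substitution. So $v$ is its length function, $v(g_1g_2)\le v(g_1)+v(g_2)$, $v(g^{-1})=v(g)$, and $v(g)\le K\,d(g,e)+C$ for $d$ maximal.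

By fact (ii), or by Theorem 1 applied to this pseudometric, $v(f^n)=o(n)$ for every $f$ under consideration. We want it to be almost linear along a subsequence. Replacing $a_n$ by the larger $\max(a_n,\sqrt n)$, which is still $o(n)$, we may assume $a_n\to\infty$. It then suffices to construct a smooth $f$ with irrational rotation number and
$$v(f^{n_j})\ge j\,a_{n_j}\quad(j\ge1)\qquad\text{for some }n_1<n_2<\cdots, \tag{11}$$
because then $d(f^{n_j},e)/a_{n_j}\ge(j-C/a_{n_j})/K\to\infty$ for every $k\ge2$ and every maximal $d$ on $\mathrm{Diff}_+^k$.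

**Step 1: a building block near the identity with linearly growing variation.** Let $X=\varepsilon\sin^2(\pi x)\,\partial_x$, with flow $\phi^\tau$, and let $J=[\frac12,\phi^1(\frac12)]$. Let $\gamma\ne\mathrm{id}$ be a smooth diffeomorphism supported in the interior of $J$, and put $g=\phi^1\circ\gamma$. Taking $\varepsilon$ small and then $\gamma$ close to $\mathrm{id}$, $g$ is as $C^\infty$-close to $\mathrm{id}$ as desired. We have $g(0)=0$. In the flow-time coordinate $\tau\leftrightarrow\phi^\tau(\frac12)$ on $\mathbb S^1\setminus\{0\}$ we have $J=[0,1]$, and $g$ is $\tau\mapsto\gamma(\tau)+1$. This is $>\tau$: outside $[0,1)$ because $\gamma(\tau)=\tau$ there, and on $[0,1)$ because $\gamma(\tau)+1\ge1>\tau$. So the lift $\tilde g$ fixing $0$ satisfies $\tilde g(x)\ge x$.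

**Lemma 12.** There is $c>0$ with $v(g^n)\ge cn$ for all large $n$.

*Proof.* Let $z\in J$, $0\le i<n$, $x=\phi^{-i}(z)$. The time coordinates of $x,\phi(x),\dots,\phi^{i-1}(x)$, where $\phi=\phi^1$, are at most $0$, so $\gamma$ fixes these points and $g^i(x)=z$. Then $g(z)=\phi^1(\gamma z)$ has time coordinate at least $1$, and from there on $\gamma$ acts trivially. So $g^n(x)=\phi^{n-i}(\gamma z)$. Since $D\phi^\tau(w)=X(\phi^\tau w)/X(w)$, the chain rule along $x\mapsto z\mapsto\gamma z\mapsto\phi^{n-i}(\gamma z)$ gives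
$$\log Dg^n(x)=\log X(\phi^{n-i}(\gamma z))-\log X(\phi^{-i}(z))+\log\frac{X(z)\,D\gamma(z)}{X(\gamma z)}.$$
The last term is $\log D\gamma_\tau$ at the time coordinate of $z$, where $\gamma_\tau$ denotes $\gamma$ written in the coordinate $\tau$. Its total variation over $J$ is some $c_0>0$. Otherwise $D\gamma_\tau$ would be constant on $[0,1]$, hence equal to $1$ as $\gamma_\tau$ fixes both endpoints, and $\gamma=\mathrm{id}$. For the other two terms, $\frac d{d\tau}\log X(\phi^\tau w)=X'(\phi^\tau w)$, and $X'(0)=0$. As $z$ runs through $J$, the point $\phi^{-i}(z)$ runs through $\{\phi^{\tau-i}(\frac12):0\le\tau\le1\}$, and $\phi^{n-i}(\gamma z)$ runs monotonically through $\{\phi^{\tau+n-i}(\frac12):0\le\tau\le1\}$. These arcs converge to $0$ as $i\to\infty$, respectively as $n-i\to\infty$. So there is an integer $T_0$ such that the variations of the first two terms over $z\in J$ are at most $c_0/4$ each when $i>T_0$ and $n-i>T_0$. For such $i$, $\log Dg^n$ has variation at least $c_0/2$ on $\phi^{-i}(J)$. The arcs $\phi^{-i}(J)$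 have disjoint interiors, so $v(g^n)\ge(n-2T_0-2)\,c_0/2\ge\frac{c_0}4n$ for $n$ large. $\square$

**Step 2: inductive construction.** This step inserts the building block, at a rational rotation number, near a diffeomorphism already constructed, and then returns to a smooth conjugate of an irrational rotation. Let $\Delta$ be a complete metric for $\mathrm{Diff}_+^\infty(\mathbb S^1)$, and put $n_0=0$. Suppose $f_j=\Phi^{-1}R_{\alpha_j}\Phi$ with $\Phi$ smooth and $\alpha_j$ irrational; start with $f_0=R_{\alpha_0}$, $\alpha_0$ irrational. Let $\kappa>0$. Choose $p/q$ close to $\alpha_j$, and then $g$ as in Step 1 so close to $\mathrm{id}$ that, with $\hat g(x)=\tilde g(qx)/q$,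
$$w=\Phi^{-1}R_{p/q}\,\hat g\,\Phi\qquad\text{satisfies}\qquad\Delta(w,f_j)<\kappa/2.$$
Since $\hat g$ commutes with $R_{p/q}$, $(R_{p/q}\hat g)^{qm}=\hat g^{qm}$. And $\log D\hat g^{qm}(x)=\log D\tilde g^{qm}(qx)$, so by Lemma 12
$$v(\hat g^{qm})=q\,v(g^{qm})\ge c\,q^2m\qquad\text{for }m\text{ large}.$$
As $\hat g^{qm}=\Phi w^{qm}\Phi^{-1}$, we get $v(w^{qm})\ge cq^2m-2v(\Phi)$. Since $a_n=o(n)$, there is a multiple $n_{j+1}>n_j$ of $q$ with $v(w^{n_{j+1}})>(j+1)\,a_{n_{j+1}}$.

Now let $t>0$. The map $R_tR_{p/q}\hat g$ has the lift $W_t(x)=\hat g(x)+\frac pq+t\ge x+\frac pq+t$, so its translation number is at least $p/q+t$. It depends continuously on $t$ and tends to $p/q$ as $t\to0$, because $W_0^q(0)=p$. So as $t$ runs through any interval $(0,t_0)$, the translation number takes all values in some interval $(\frac pq,\beta)$ with $\beta>\frac pq$. This interval contains Diophantine numbers, which have full Lebesgue measure. (Recall that $\alpha$ is Diophantine if $|\alpha-\frac ab|\ge Cb^{-2-\beta'}$ for some $C,\beta'>0$ and all rationals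 $\frac ab$.) So there are arbitrarily small $t>0$ for which the rotation number of $R_tR_{p/q}\hat g$ is Diophantine. By the Herman–Yoccoz theorem (a $C^\infty$ circle diffeomorphism with Diophantine rotation number is $C^\infty$-conjugate to a rotation; Yoccoz, *Ann. Sci. ENS* 17 (1984) 333–359), this map is then $C^\infty$-conjugate to a rotation. For such $t$, small enough, put $f_{j+1}=\Phi^{-1}R_tR_{p/q}\hat g\,\Phi$. It is $C^\infty$-conjugate to an irrational rotation, so the induction can continue. By continuity, $\Delta(f_{j+1},f_j)<\kappa$ and $v(f_{j+1}^{n_{j+1}})>(j+1)\,a_{n_{j+1}}$.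

**Step 3: passing to the limit.** This step keeps both the variation bounds and irrationality in the limit. Write $\rho(\cdot)$ for the rotation number, a continuous function. For $i\ge1$ the condition $v(f^{n_i})>i\,a_{n_i}$ is open in $f$ and holds at $f_i$. Since $\rho(f_i)$ is irrational, there is $c_i>0$ such that near $f_i$ the number $\rho$ stays at distance at least $c_i$ from all rationals of denominator at most $i$. So there is $r_i>0$ such that both conditions hold on the closed $\Delta$-ball of radius $r_i$ about $f_i$. In Step 2 use $\kappa=\kappa_j=2^{-j-1}\min(1,r_1,\dots,r_j)$, which is available since $f_1,\dots,f_j$ are already chosen. Then $(f_j)$ is Cauchy and has a limit $f\in\mathrm{Diff}_+^\infty(\mathbb S^1)$. For $j\ge i\ge1$, $\Delta(f_j,f_i)\le\sum_{m\ge i}\kappa_m\le r_i$, and likewise $\Delta(f,f_i)\le r_i$. Hence $v(f^{n_i})\ge i\,a_{n_i}$ for all $i\ge1$, which is (11). Moreover $\rho(f)$ is at distance at least $c_i$ from all rationals of denominator at most $i$, for every $i\ge1$, so $\rho(f)$ is irrational.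 $\blacksquare$
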